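# A wild automorphism of the free metabelian Lie algebra

## 1. Two automorphisms that differ by one letter

Let $K$ be a field, and let $M$ be the Lie algebra over $K$ freely generated by $x_1,x_2,x_3,x_4$ subject to the single law
$$[[x,y],[z,t]]=0. \tag{1}$$
Since $M$ is free for this law, any four elements $f_1,\dots,f_4$ determine an endomorphism $x_i\mapsto f_i$, which we write $(f_1,f_2,f_3,f_4)$. Products are compositions, $(\phi\psi)(x)=\phi(\psi(x))$. Take
$$\sigma=(x_1+[x_2,x_4],\,x_2,\,x_3,\,x_4),\qquad \tau=(x_1,\,x_2,\,x_3,\,x_4+[[x_2,x_3],x_1]).$$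
Each changes one generator by adding an element in the *other* generators, so each is obviously invertible: subtract instead of adding. Both products fix $x_2$ and $x_3$, and
$$\tau\sigma(x_1)=x_1+[x_2,x_4]+[x_2,[[x_2,x_3],x_1]],\qquad \tau\sigma(x_4)=x_4+[[x_2,x_3],x_1],$$
$$\sigma\tau(x_1)=x_1+[x_2,x_4],\qquad \sigma\tau(x_4)=x_4+[[x_2,x_3],\,x_1+[x_2,x_4]]=x_4+[[x_2,x_3],x_1],$$
the last equality by (1). Put
$$\omega=(x_1-[[[x_2,x_3],x_1],x_2],\,x_2,\,x_3,\,x_4).$$
Then $\omega\sigma\tau(x_1)=x_1-[[[x_2,x_3],x_1],x_2]+[x_2,x_4]=\tau\sigma(x_1)$. By (1), $\omega$ fixes $[[x_2,x_3],x_1]$, so $\omega\sigma\tau(x_4)=\tau\sigma(x_4)$. Hence $\omega\sigma\tau=\tau\sigma$, that is,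
$$\omega=\tau\sigma\tau^{-1}\sigma^{-1}.$$

In $\omega$ the generator $x_1$ occurs inside the very element that is added to $x_1$, so $\omega$ is not visibly of the simple kind that $\sigma$ and $\tau$ are. Yet it is a product of simple ones. Now shorten the added element by one letter:
$$\theta=(x_1+[[x_2,x_3],x_1],\,x_2,\,x_3,\,x_4).$$
This is also an automorphism. Put $u=[x_2,x_3]$, which $\theta$ fixes. Then
$$\theta(x_1-[u,x_1])=x_1+[u,x_1]-[u,x_1+[u,x_1]]=x_1-[u,[u,x_1]]=x_1$$
by (1), so $(x_1-[u,x_1],x_2,x_3,x_4)$ is a right inverse of $\theta$. The same computation with $-u$ in place of $u$ shows that it is a left inverse. Is $\theta$, like $\omega$, a product of simple automorphisms?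

## 2. Tame and wild automorphisms, and the statements

Let $M=M_n$ be the free metabelian Lie algebra over $K$ on $x_1,\dots,x_n$, that is, the free algebra of the variety of Lie algebras satisfying (1). Write $M'=[M,M]$ and $V=Kx_1\oplus\dots\oplus Kx_n$, so $M=V\oplus M'$. The algebra $M$ is graded by degree, with $V$ in degree $1$.

**Definition (elementary, tame, wild).** An automorphism is *elementary* if it has the form
$$(x_1,\dots,x_{i-1},\alpha x_i+f,x_{i+1},\dots,x_n),\qquad 0\ne\alpha\in K,$$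
with $f$ in the subalgebra generated by $\{x_j:j\ne i\}$. The group generated by all elementary automorphisms is $\operatorname{TAut}(M)$, the group of *tame* automorphisms. An automorphism not in $\operatorname{TAut}(M)$ is *wild*.

For example, $\sigma,\tau$ are elementary and $\omega$ is tame. Linear automorphisms form a copy of $GL_n(K)$ and are tame, because $GL_n(K)$ is generated by elementary and diagonal matrices. Every $\phi\in\operatorname{Aut}(M)$ has a *linear part*, the map it induces on $V\cong M/M'$, and linear parts multiply. Let $\operatorname{IAut}(M)$ be the normal subgroup of automorphisms with identity linear part. It contains $\sigma,\tau,\omega,\theta$.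

From now on $\theta=(x_1+[[x_2,x_3],x_1],x_2,\dots,x_n)$ with $n\ge3$. The following facts may be used.

(i) (Nauryzbaev, 2015) $\operatorname{TAut}(M)$ is generated by $GL_n(K)$ and $(x_1+[x_2,x_3],x_2,\dots,x_n)$ if either $n\ge4$ and $\operatorname{char}K\ne3$, or $n\ge5$ and $K$ is arbitrary.

(ii) $\theta$ is an automorphism of $M$, and it is wild when $n=3$.

(iii) $\operatorname{Aut}(M_n)$ is generated modulo $GL_n(K)$ by $(x_1+[x_2,x_3],x_2,\dots,x_n)$ and $\theta$ when either $n=4$ and $\operatorname{char}K\ne3$, or $n\ge5$ and $K$ is arbitrary.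

Whether $\theta$ is tame or wild for $n\ge4$ is posed as an open question by Ruslan Nauryzbaev, Ivan Shestakov and Ualbai Umirbaev in "Chein Automorphisms of Free Metabelian Anticommutative Algebras", arXiv:2512.11688 (2025). We prove the following.

**Theorem A.** For every field $K$ and every $n\ge3$, $\theta$ is not tame.

**Theorem B.** Let $n\ge3$, and let $\operatorname{Aut}(M_n)$ act on $\Lambda^2V$ through its linear part. There is a map $\chi:\operatorname{Aut}(M_n)\to\Lambda^2V$ with $\chi(\phi\psi)=\chi(\phi)+\phi\cdot\chi(\psi)$ which vanishes on $\operatorname{TAut}(M_n)$ and satisfies $\chi(\theta)=x_2\wedge x_3$. Its restriction to $\operatorname{IAut}(M_n)$ is a surjective homomorphism. Hence $\operatorname{TAut}(M_n)$ has index at least $|K|^{n(n-1)/2}$ in $\operatorname{Aut}(M_n)$. It is not normal, and $\theta$ stays wild after adjoining any number of new generators.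

**Theorem C.** Let $n\ge5$ and let $K$ be any field. An automorphism $\phi$ of $M_n$ is tame if and only if $\chi(\phi)=0$. Moreover $\operatorname{IAut}(M_n)\cap\operatorname{TAut}(M_n)$ is normal in $\operatorname{IAut}(M_n)$ with quotient isomorphic to $\Lambda^2V$ via $\chi$.

Theorems A and B use neither (i) nor (iii); Theorem C uses both. For $n=4$ we do not decide whether $\chi^{-1}(0)=\operatorname{TAut}(M_4)$.

## 3. Degree three does not separate $\theta$ from tame automorphisms

A natural first attempt is to look at the lowest-degree part of $\theta$ and to show that no tame automorphism has this part. For $\phi\in\operatorname{IAut}(M)$ write $\phi(x)=x+\phi_2(x)+\phi_3(x)+\cdots$ for $x\in V$, with $\phi_k(x)$ homogeneous of degree $k$. Then $(\phi\psi)_2=\phi_2+\psi_2$, and if $\phi_2=\psi_2=0$, then $(\phi\psi)_3=\phi_3+\psi_3$. For $\theta$ we have $\theta_2=0$ and $\theta_3(x_1)=[[x_2,x_3],x_1]$. Here is what goes wrong as soon as $n\ge4$.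

Take $\sigma=(x_1+[x_2,x_4],x_2,\dots)$ as before and the elementary automorphism $\rho$ with $x_4\mapsto x_4+[x_3,x_1]$, fixing the other generators. Put $\kappa=\rho\sigma\rho^{-1}\sigma^{-1}$, so $\kappa\sigma\rho=\rho\sigma$. Degree-2 parts add, so $\kappa_2=0$. We have
$$\rho\sigma(x_1)=x_1+[x_2,x_4]+[x_2,[x_3,x_1]],\qquad \rho\sigma(x_4)=x_4+[x_3,x_1],$$
$$\sigma\rho(x_1)=x_1+[x_2,x_4],\qquad \sigma\rho(x_4)=x_4+[x_3,x_1]+[x_3,[x_2,x_4]].$$
Compare the components of degree $3$ in $\kappa(\sigma\rho(x_i))=\rho\sigma(x_i)$. Since $\kappa_2=0$, $\kappa$ changes elements of degree $2$ and $3$ only in degree $\ge4$. Thus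
$$\kappa_3(x_1)=-[[x_3,x_1],x_2],\qquad \kappa_3(x_4)=[[x_2,x_4],x_3],$$
and the other generators are fixed by $\kappa$. Now let $w=[[x_2,x_1-x_4],x_3]$ and consider three more maps, each fixing the generators not mentioned:
$$\varepsilon_1:\ x_1\mapsto x_1+w,\ x_4\mapsto x_4+w;\qquad \varepsilon_2:\ x_1\mapsto x_1+[[x_2,x_4],x_3];\qquad \varepsilon_3:\ x_4\mapsto x_4-[[x_2,x_1],x_3].$$
The last two are elementary. In the free generators $x_1,x_2,x_3,x_1-x_4,x_5,\dots,x_n$ the map $\varepsilon_1$ only changes $x_1$, by $w$, which does not involve $x_1$. So $\varepsilon_1$ is a linear conjugate of an elementary automorphism, hence tame. The degree-3 part of the tame automorphism $\kappa\varepsilon_1\varepsilon_2\varepsilon_3$ at $x_1$ is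
$$-[[x_3,x_1],x_2]+[[x_2,x_1],x_3]-[[x_2,x_4],x_3]+[[x_2,x_4],x_3]=[[x_2,x_3],x_1]$$
by the Jacobi identity. At $x_4$ it is
$$[[x_2,x_4],x_3]+[[x_2,x_1],x_3]-[[x_2,x_4],x_3]-[[x_2,x_1],x_3]=0.$$

So for $n\ge4$ some tame automorphism agrees with $\theta$ up to and including degree $3$. No invariant read off from the components of degree at most $3$ can prove that $\theta$ is wild. We need an invariant that uses the fact that elements of $M$ are *polynomials*, with finitely many terms.

## 4. A ring in which the Jacobian remembers $[x_2,x_3]$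

The plan is to attach to an automorphism a matrix of partial derivatives, for which tame automorphisms give products of elementary and diagonal matrices. We must choose the ring of coefficients.

Let $A=K\langle x_1,\dots,x_n\rangle$ be the free associative algebra, $A^+$ its augmentation ideal (no constant term), and $L\subset A$ the Lie subalgebra generated by the $x_i$ under $[a,b]=ab-ba$. By Witt's theorem $L$ is the free Lie algebra. With $L'=[L,L]$ and $L''=[L',L']$ we have $M=L/L''$.

**Definition (the ring $B$).** Let $\mathfrak q$ be the two-sided ideal of $A$ generated by all $ua$ and $au$ with $u\in L'$, $a\in A^+$. Put $B=A/\mathfrak q$, with augmentation $\varepsilon:B\to K$ and $B^+=\ker\varepsilon$. Let $I$ be the image of $L'$ in $B$. Write $K[X]=K[x_1,\dots,x_n]$.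

**Lemma 1.** (a) For $b\in B$ and $u\in I$ we have $bu=ub=\varepsilon(b)u$. So $I$ is a two-sided ideal, $B^+I=IB^+=0$ and $I^2=0$. (b) The elements $[x_i,x_j]$, $i<j$, form a basis of $I$; thus $x\wedge y\mapsto[x,y]$ (for $x,y\in V$) is an isomorphism $\Lambda^2V\cong I$. (c) $B/I=K[X]$.

*Proof.* (a) By construction $B^+I=IB^+=0$. Write $b=\varepsilon(b)+b^+$ with $b^+\in B^+$. Finally $I\subset B^+$ gives $I^2=0$.

(b) Since $L=V+L'$, we have $L'=[V,V]+[L,L']$. For $a\in L$, $u\in L'$ we have $[a,u]=au-ua\in\mathfrak q$. So $I$ is spanned by the $[x_i,x_j]$ with $i<j$. The ideal $\mathfrak q$ is homogeneous and lives in degrees $\ge3$, so $B$ and $A$ have the same component of degree $2$, where the elements $x_ix_j-x_jx_i$, $i<j$, are linearly independent.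

(c) The preimage of $I$ in $A$ is $\mathfrak q+L'$, which equals the ideal $AL'A$ since $\mathfrak q$ contains $A^+L'$ and $L'A^+$. It contains all $[x_i,x_j]$ and lies in the ideal generated by all commutators, so it is the kernel of $A\to K[X]$. $\square$

Concretely, $x_2x_3\ne x_3x_2$ in $B$, but $x_1x_2x_3=x_1x_3x_2$. The ring $B$ agrees with $K[X]$ in every degree except $2$, and in degree $2$ it remembers the order of the two factors.

**Definition (Fox derivatives).** Each $f\in A^+$ is uniquely $f=\sum_i\partial_i(f)x_i$ with $\partial_i(f)\in A$.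

For instance, $[x_1,x_2]=x_1x_2-x_2x_1$ gives $\partial_1[x_1,x_2]=-x_2$ and $\partial_2[x_1,x_2]=x_1$. If $f\in A$ and $g\in A^+$, then $\partial_i(fg)=f\,\partial_i(g)$, hence
$$\partial_i[u,v]=u\,\partial_iv-v\,\partial_iu\qquad(u,v\in A^+). \tag{2}$$
If $v\in L'$, its monomials have length $\ge2$, so $\partial_iv\in A^+$. By (2), $\partial_i(L'')\subset L'A^+\subset\mathfrak q$. So $\partial_i$ induces a linear map $D_i:M\to B$.

Let $\phi\in\operatorname{End}(M)$. Choose lifts $\hat f_i\in L$ of $\phi(x_i)$ and let $\hat\phi:A\to A$ be the algebra map with $x_i\mapsto\hat f_i$. It preserves $L$, $L'$ and $A^+$, hence $\mathfrak q$, so it induces a $K$-algebra map $\phi_*:B\to B$. Two lifts differ by elements of $L''$. Since $[u,v]=uv-vu\in\mathfrak q$ for $u,v\in L'$, we have $L''\subset\mathfrak q$, and $\phi_*$ does not depend on the lifts. As $\hat\phi(\hat\psi(x_i))$ is a lift of $\phi\psi(x_i)$, we get $(\phi\psi)_*=\phi_*\psi_*$.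

**Definition (Jacobian).** $J(\phi)$ is the $n\times n$ matrix over $B$ with $(j,i)$ entry $D_i(\phi(x_j))$.

**Lemma 2 (chain rule).** For $\phi,\psi\in\operatorname{End}(M)$,
$$J(\phi\psi)=\phi_*(J(\psi))\,J(\phi). \tag{3}$$
If $\phi$ is an automorphism, then $J(\phi)\in GL_n(B)$.

*Proof.* For $g\in L$ apply $\hat\phi$ to $g=\sum_k\partial_k(g)x_k$ and expand $\hat f_k$:
$$\hat\phi(g)=\sum_k\hat\phi(\partial_kg)\,\hat f_k=\sum_i\Big(\sum_k\hat\phi(\partial_kg)\,\partial_i\hat f_k\Big)x_i .$$
Taking for $g$ a lift of $\psi(x_j)$ and reading the coefficients in $B$ gives (3). Let $\phi$ be an automorphism. Since $J(\mathrm{id})=1$, (3) for $\phi\phi^{-1}$ reads $1=\phi_*(J(\phi^{-1}))J(\phi)$. Next, (3) for $\phi^{-1}\phi$ reads $1=(\phi^{-1})_*(J(\phi))\,J(\phi^{-1})$, and applying $\phi_*$ gives $1=J(\phi)\,\phi_*(J(\phi^{-1}))$. $\square$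

Matrix notation: $e_{ij}(r)=1+rE_{ij}$ for $i\ne j$, and $d_i(r)$ is diagonal with $r$ in place $i$ and $1$ elsewhere. $E_m(R)$ is the group generated by the $e_{ij}(r)$ of size $m$, $r\in R$. Let $GE_n(B)\subset GL_n(B)$ be generated by all $e_{ij}(b)$, $b\in B$, and all $d_i(\alpha)$, $\alpha\in K^*$.

**Lemma 3.** If $\phi$ is tame, then $J(\phi)\in GE_n(B)$.

*Proof.* Let $\phi$ be elementary with $\phi(x_i)=\alpha x_i+f$. Lift $f$ to the Lie subalgebra generated by the $x_j$, $j\ne i$; then $D_if=0$. So $J(\phi)$ is the identity except for row $i$, which has $\alpha$ in place $i$ and $D_jf$ in place $j\ne i$: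
$$J(\phi)=\Big(\prod_{j\ne i}e_{ij}(D_jf)\Big)\,d_i(\alpha). \tag{4}$$
Inverses of elementary automorphisms are elementary ($x_i\mapsto\alpha^{-1}x_i-\alpha^{-1}f$), so a tame automorphism is a product of elementary ones. Since $\phi_*(GE_n(B))\subset GE_n(B)$, (3) and induction on the number of factors give the claim. $\square$

Now compare our two examples. Put $u=[x_2,x_3]$, so that $\partial_1u=0$. For $\omega$, formula (2) gives $\partial_1[[u,x_1],x_2]=-x_2\,\partial_1[u,x_1]=-x_2u$. So the $(1,1)$ entry of $J(\omega)$ is the image of $1+x_2u$, which is $1$ in $B$. For $\theta$ we expand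
$$[[x_2,x_3],x_1]=[x_2,x_3]x_1-x_1x_2x_3+x_1x_3x_2 .$$
So the first row of $J(\theta)$ is $(1+[x_2,x_3],\,x_1x_3,\,-x_1x_2,\,0,\dots,0)$, and
$$J(\theta)=e_{12}(x_1x_3)\,e_{13}(-x_1x_2)\,d_1(1+[x_2,x_3]). \tag{5}$$
The last factor is invertible with inverse $d_1(1-[x_2,x_3])$, as $I^2=0$. Everything now depends on whether $d_1(1+[x_2,x_3])$ lies in $GE_n(B)$.

## 5. Traces, relations between elementary matrices, and $K_2(K[X])$

A determinant will not answer this. Every homomorphism from $B$ to a commutative ring kills $[x_2,x_3]$; over $K[X]$, for example, $J(\theta)$ becomes $e_{12}(x_1x_3)e_{13}(-x_1x_2)$. The next candidate is a trace. If $N,N'$ are matrices over $I$, then $I^2=0$ gives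
$$(1+N)(1+N')=1+N+N', \tag{6}$$
so $1+N\mapsto\operatorname{tr}N\in I$ is a homomorphism on the matrices that are congruent to $1$ modulo $I$. It sends $d_1(1+u)$ to $u$. If it killed every product of elementary matrices congruent to $1$ modulo $I$, we would be done.

For a general ring this fails, and the failure is instructive. Let $R=A/A_{\ge3}$, obtained by killing all elements of degree $\ge3$, and let $I_R$ be the span of the $[x_i,x_j]$. As in $B$, $R^+I_R=I_RR^+=0$, where $R^+$ is the image of $A^+$. Put $a=x_2$, $b=x_3$. In $R$ the elements $w=1+ab$ and $v=1+ba$ are units, with $v^{-1}=1-ba$. In $2\times2$ matrices,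
$$e_{21}(-bw^{-1})\;e_{12}(a)\,e_{21}(b)\;e_{12}(-w^{-1}a)=e_{21}(-bw^{-1})\begin{pmatrix}w&a\\ b&1\end{pmatrix}e_{12}(-w^{-1}a)=\begin{pmatrix}w&0\\0&1-bw^{-1}a\end{pmatrix},$$
and $1-bw^{-1}a=v^{-1}$, because $(1+ba)(1-bw^{-1}a)=1+ba-b(1+ab)w^{-1}a=1$ and $v$ is a unit. Also, for any unit $r$ put $q(r)=e_{12}(r)e_{21}(-r^{-1})e_{12}(r)=\begin{pmatrix}0&r\\-r^{-1}&0\end{pmatrix}$; then $q(r)q(-1)=\begin{pmatrix}r&0\\0&r^{-1}\end{pmatrix}$. Take $r=v^{-1}$ and multiply:
$$\begin{pmatrix}wv^{-1}&0\\0&1\end{pmatrix}\in E_2(R),\qquad wv^{-1}=(1+x_2x_3)(1-x_3x_2)=1+[x_2,x_3].$$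
So over the truncated ring $d_1(1+[x_2,x_3])$ *is* a product of elementary matrices, and its trace invariant is $[x_2,x_3]\ne0$. The computation uses that $1+x_2x_3$ is a unit. This is false in $B$, since its image in $K[X]$ is not a unit.

To exploit the difference, consider a word in the $e_{ij}(b)$, $b\in B$, whose value is $1+N$ with $N$ over $I$. Modulo $I$ it becomes a *relation* between elementary matrices over $K[X]$. There are universal relations, valid over every ring, and we shall see that they contribute trace $0$. The remaining ones are measured by $K_2(K[X])$. They all come from the field $K$, where they lift to honest relations over $B$. We recall the language.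

**Definition ($E(R)$, $K_1$, $St(R)$, $K_2$).** Put $GL(R)=\bigcup_mGL_m(R)$ and $E(R)=\bigcup_mE_m(R)$, with $g\in GL_m(R)$ identified with $\begin{pmatrix}g&0\\0&1\end{pmatrix}$. By Whitehead's lemma $E(R)$ is the commutator subgroup of $GL(R)$, and $K_1(R)=GL(R)/E(R)$ is an abelian group. The *Steinberg group* $St(R)$ has generators $s_{ij}(r)$ ($i\ne j$ positive integers, $r\in R$) and relations
$$s_{ij}(r)s_{ij}(r')=s_{ij}(r+r'),\quad [s_{ij}(r),s_{jk}(r')]=s_{ik}(rr')\ (i\ne k),\quad [s_{ij}(r),s_{kl}(r')]=1\ (j\ne k,\ i\ne l),$$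
with $[g,h]=ghg^{-1}h^{-1}$ in groups. The map $s_{ij}(r)\mapsto e_{ij}(r)$ is a surjection $St(R)\to E(R)$, and $K_2(R)$ is its kernel (Milnor; it agrees naturally with Quillen's $K_2$).

For example, $K_1(K)=K^*$ by the determinant. The element $\big(s_{12}(1)s_{21}(-1)s_{12}(1)\big)^4$ lies in $K_2(R)$ for every $R$, since it maps to the fourth power of $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. We use one deep theorem.

**Theorem (Quillen, *Higher algebraic K-theory I*, §6, Corollary of Theorem 8).** For a regular noetherian ring $R$, $K_i(R)\to K_i(R[t])$ is an isomorphism.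

The rings $K,\ K[x_1],\ K[x_1,x_2],\dots$ are regular and noetherian. Applying the theorem $n$ times with $i=2$, the map $K_2(K)\to K_2(K[X])$ induced by inclusion is an isomorphism; we need that it is onto.

**Lemma 4.** The kernel of $St(B)\to St(B/I)$ is the normal closure of the elements $s_{ij}(v)$ with $v\in I$.

*Proof.* Let $\mathcal N$ be this normal closure; it lies in the kernel. In $St(B)/\mathcal N$ the class of $s_{ij}(r)$ depends only on $r$ modulo $I$, because $s_{ij}(r+v)=s_{ij}(r)s_{ij}(v)$. These classes satisfy the Steinberg relations of $B/I$. So there is a homomorphism $St(B/I)\to St(B)/\mathcal N$ sending $s_{ij}(r+I)$ to the class of $s_{ij}(r)$. Its composite with $St(B)/\mathcal N\to St(B/I)$, starting from $St(B)/\mathcal N$, is the identity on generators. Hence $St(B)/\mathcal N\to St(B/I)$ is injective. $\square$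

**Lemma 5.** If $u\in I$ and $d_1(1+u)\in E(B)$, then $u=0$.

*Proof.* **Step 1: lift to the Steinberg group and remove the part in $K_2$.** The aim is to write $d_1(1+u)$ as the image of an element of $\ker(St(B)\to St(K[X]))$. Choose $z\in St(B)$ mapping to $d_1(1+u)$. Since $d_1(1+u)\equiv1$ modulo $I$, the image of $z$ in $St(K[X])$ maps to $1\in E(K[X])$, so it lies in $K_2(K[X])$. By Quillen's theorem it is the image of some $z'\in K_2(K)$. Let $z''\in K_2(B)$ be the image of $z'$ under $K\subset B$. The composite $K\to B\to K[X]$ is the inclusion, so $z$ and $z''$ have the same image in $St(K[X])$. Hence $zz''^{-1}$ maps to $1$ in $St(K[X])$. As $z''$ maps to $1$ in $E(B)$, $zz''^{-1}$ still maps to $d_1(1+u)$.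

**Step 2: compute traces of the universal contributions.** By Lemma 4, $d_1(1+u)$ is a product of matrices $h\,e_{ij}(v)\,h^{-1}$ with $h\in E(B)$, $v\in I$ (inverses are included, as $e_{ij}(v)^{-1}=e_{ij}(-v)$). The $(k,l)$ entry of $h\,vE_{ij}\,h^{-1}$ is $h_{ki}\,v\,(h^{-1})_{jl}$, which is $\varepsilon(h_{ki})\,\varepsilon((h^{-1})_{jl})\,v$ by Lemma 1(a). Thus
$$h\,e_{ij}(v)\,h^{-1}=1+v\cdot\varepsilon(h)E_{ij}\,\varepsilon(h)^{-1},$$
where $\varepsilon(h)E_{ij}\varepsilon(h)^{-1}$ is a matrix over the *field* $K$ with trace $\operatorname{tr}E_{ij}=0$.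

**Step 3: add up.** By (6) the product of these matrices is $1+N$ with $N$ over $I$ and $\operatorname{tr}N=0$. But $1+N=d_1(1+u)$, so $N=uE_{11}$ and $u=\operatorname{tr}N=0$. $\square$

Compare with the truncated ring $R$. All the steps apply to it word for word, with $R/I_R=K[X]/(\text{degree}\ge3)$, except the use of Quillen's theorem. Since the conclusion is false for $R$, the map $K_2(K)\to K_2(R/I_R)$ is not onto. The polynomial ring is exactly what makes Lemma 5 true.

## 6. Wildness of $\theta$ for every $n\ge3$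

**Proof of Theorem A.** Suppose $\theta$ is tame. By Lemma 3 and (5),
$$d:=d_1(1+[x_2,x_3])\in GE_n(B).$$
We first pass from $GE_n(B)$ to $E_n(B)$. Diagonal matrices over $K$ normalize $E_n(B)$, so $d=g\Delta$ with $g\in E_n(B)$ and $\Delta$ diagonal over $K$. Apply $\varepsilon$: since $\varepsilon([x_2,x_3])=0$, we get $1=\varepsilon(g)\Delta$, so $\Delta=\varepsilon(g)^{-1}\in E_n(K)\subset E_n(B)$. Hence $d\in E_n(B)\subset E(B)$. Lemma 5 gives $[x_2,x_3]=0$ in $I$, which contradicts Lemma 1(b). So $\theta$ is wild. $\blacksquare$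

## 7. The crossed homomorphism $\chi$ with values in $\Lambda^2V$

Lemma 5 says that the classes of $d_1(1+u)$, $u\in I$, are nontrivial in $K_1(B)$ for $u\ne0$. We compute $K_1(B)$ completely and obtain a numerical invariant of automorphisms.

**Lemma 6.** The map $K^*\times I\to K_1(B)$, $(\alpha,u)\mapsto[d_1(\alpha(1+u))]$, is an isomorphism of groups.

*Proof.* It is a homomorphism, since $(1+u)(1+u')=1+u+u'$ and $K^*$ is central in $B$.

*Injectivity.* If $d_1(\alpha(1+u))\in E(B)$, apply $\varepsilon$: $d_1(\alpha)\in E(K)$ has determinant $1$, so $\alpha=1$. Then $u=0$ by Lemma 5.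

*Surjectivity.* By the theorem of Bass–Heller–Swan, $K_1(K[X])=K^*$. So, given $g\in GL(B)$, its image in $GL(K[X])$ is $\bar h\,d_1(\alpha)$ with $\bar h\in E(K[X])$ and $\alpha\in K^*$. Lift $\bar h$ to $h\in E(B)$ by lifting each elementary factor. Then $d_1(\alpha)^{-1}h^{-1}g=1+N$ with $N$ over $I$. By (6), $1+N$ is the product of the matrices $e_{ij}(N_{ij})$, $i\ne j$, and $d_i(1+N_{ii})$. Moreover $d_i(1+v)$ is conjugate to $d_1(1+v)$ by a permutation matrix, so both have the same class in the abelian group $K_1(B)$. Hence $[g]=[d_1(\alpha(1+\operatorname{tr}N))]$. $\square$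

Let $\mathrm{pr}:K_1(B)\to I\cong\Lambda^2V$ be the projection that Lemma 6 provides, and define
$$\chi(\phi)=\mathrm{pr}\,[J(\phi)]\qquad(\phi\in\operatorname{Aut}(M_n)).$$

A map $\chi$ from a group acting on an additive group that satisfies $\chi(\phi\psi)=\chi(\phi)+\phi\cdot\chi(\psi)$ is called a *crossed homomorphism*. For example, for a fixed $w$ the map $g\mapsto gw-w$ is one, since $ghw-w=(gw-w)+g(hw-w)$. For any crossed homomorphism $\chi(1)=0$ and $\chi(\phi^{-1})=-\phi^{-1}\cdot\chi(\phi)$, so its zero set is a subgroup.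

**Proof of Theorem B.** **Step 1: the product rule.** We need to know how $\phi_*$ acts on $I$. If $\phi(x_i)\equiv\ell_i$ modulo $M'$ with $\ell_i\in V$, then $\phi_*[x_i,x_j]=[\ell_i,\ell_j]$ in $B$, because $[L,L']\subset\mathfrak q$. So $\phi_*$ acts on $I\cong\Lambda^2V$ through the linear part of $\phi$. It fixes $K^*$, so it sends $[d_1(\alpha(1+u))]$ to $[d_1(\alpha(1+\phi\cdot u))]$, and therefore $\mathrm{pr}\circ\phi_*=\phi\cdot\mathrm{pr}$. Now (3) gives
$$\chi(\phi\psi)=\mathrm{pr}[\phi_*J(\psi)]+\mathrm{pr}[J(\phi)]=\chi(\phi)+\phi\cdot\chi(\psi).$$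

**Step 2: values on tame automorphisms and on $\theta$.** For $\phi$ elementary, (4) shows $[J(\phi)]=[d_i(\alpha)]=[d_1(\alpha)]$, so $\chi(\phi)=0$. The zero set of $\chi$ is a subgroup, so $\chi(\operatorname{TAut}(M_n))=0$. By (5), $[J(\theta)]=[d_1(1+[x_2,x_3])]$, so $\chi(\theta)=x_2\wedge x_3$. For linear $g$ we have $\chi(g)=\chi(g^{-1})=0$, hence
$$\chi(g\phi g^{-1})=g\cdot\chi(\phi)\qquad(g\in GL_n(K)). \tag{7}$$

**Step 3: surjectivity on $\operatorname{IAut}(M_n)$.** There the action on $\Lambda^2V$ is trivial, so $\chi$ is a homomorphism. By (7), the conjugates $g\theta g^{-1}\in\operatorname{IAut}(M_n)$ have values $g(x_2\wedge x_3)$, which include all $c\,x_i\wedge x_j$ with $c\in K^*$, $i\ne j$. These generate $\Lambda^2V$ as an additive group.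

**Step 4: the index.** For $h,h'\in\operatorname{IAut}(M_n)$ with $h^{-1}h'$ tame we get $0=\chi(h^{-1}h')=\chi(h')-\chi(h)$. So automorphisms in $\operatorname{IAut}(M_n)$ with different values of $\chi$ lie in different cosets of $\operatorname{TAut}(M_n)$. By Step 3 there are at least $|\Lambda^2V|=|K|^{n(n-1)/2}$ cosets.

**Step 5: non-normality.** Let $g$ be linear with $g(x_2)=x_2+x_1$, fixing the other $x_i$. Since $\chi(g)=0$ and $\chi(\theta^{-1})=-\chi(\theta)$,
$$\chi(\theta g\theta^{-1})=\chi(\theta)+\theta g\cdot\chi(\theta^{-1})=x_2\wedge x_3-(x_2+x_1)\wedge x_3=-x_1\wedge x_3\ne0 .$$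
So $\theta g\theta^{-1}$ is wild although $g$ is tame.

**Step 6: new generators.** Extending $\theta$ by fixing new generators gives the automorphism $\theta$ of the larger algebra, which is wild by Theorem A. $\blacksquare$

## 8. The automorphisms $(x_1+[x_2,x_3]\cdot p,\,x_2,\dots,x_n)$

Both opening examples belong to a family on which $\chi$ can be computed by hand. For $u\in M'$ and $x\in V$ put $u\cdot x=[u,x]$. By the Jacobi identity, $[[u,x],y]-[[u,y],x]=[u,[x,y]]=0$, so $M'$ becomes a $K[X]$-module. For $p\in K[X]$ let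
$$\phi_p=(x_1+[x_2,x_3]\cdot p,\,x_2,\dots,x_n),\qquad\text{so } \theta=\phi_{x_1},\quad \omega=\phi_{-x_1x_2}\ (n=4).$$
It fixes $[x_2,x_3]$. If $u\in M'$, then $\phi_p[u,x]=[\phi_p(u),\phi_p(x)]=[\phi_p(u),x]$ for $x\in V$ by (1), since $\phi_p(x)-x\in M'$. So $\phi_p$ fixes $[x_2,x_3]\cdot p$, and $\phi_{-p}$ is its inverse.

Formula (2) gives $D_1[u,x_a]=\delta_{1a}u-x_aD_1(u)$ in $B$ for $u\in L'$. We compute $D_1([x_2,x_3]\cdot m)$ for a monomial $m=x_{a_1}\cdots x_{a_r}$. It is $0$ for $r=0$, and it is $\delta_{1a_1}[x_2,x_3]$ for $r=1$. For $r\ge2$ the element $u=[x_2,x_3]\cdot x_{a_1}\cdots x_{a_{r-1}}$ lifts to $[L,L']$ and so is $0$ in $B$; by induction $D_1(u)\in I$. Hence $D_1([x_2,x_3]\cdot m)=-x_{a_r}D_1(u)\in B^+I=0$. Altogether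
$$D_1([x_2,x_3]\cdot p)=c\,[x_2,x_3],\qquad c=\text{the coefficient of }x_1\text{ in the linear part of }p .$$
Only the first row of $J(\phi_p)$ differs from the identity, and its first entry is $1+c[x_2,x_3]$. So $J(\phi_p)=\big(\prod_{j\ge2}e_{1j}(b_j)\big)\,d_1(1+c[x_2,x_3])$ for some $b_j\in B$, and $\chi(\phi_p)=c\,x_2\wedge x_3$. Hence for all $n\ge3$ and all $K$, $\phi_p$ is wild whenever $c\ne0$. By Theorem C, for $n\ge5$, $\phi_p$ is tame if and only if $c=0$.

## 9. The automorphisms $\eta_{e,z}$ and a commutator formula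

We turn to Theorem C, and first put the computation of Section 1 in a coordinate-free form. Put $H=\operatorname{IAut}(M_n)$. Every endomorphism $\phi$ with identity linear part acts $K[X]$-linearly on $M'$: for $u\in M'$, $x\in V$ we have $\phi(x)-x\in M'$, so $\phi[u,x]=[\phi(u),\phi(x)]=[\phi(u),x]$ by (1).

**Definition ($\eta_{e,z}$ and $M'_e$).** For $e\in V^*$ and $z\in M'$ let $\eta_{e,z}$ be the endomorphism $x\mapsto x+e(x)z$ ($x\in V$). Let $M'_e$ be the $K[X]$-submodule of $M'$ generated by all $[\alpha,\beta]$ with $\alpha,\beta\in\ker e$.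

With $(e_i)$ the basis of $V^*$ dual to $(x_i)$ we have $\theta=\eta_{e_1,[x_2,x_3]x_1}$, and $[x_2,x_3]x_1\in M'_{e_1}$. In Section 1, $\sigma=\eta_{e_1,[x_2,x_4]}$ and $\tau=\eta_{e_4,[x_2,x_3]x_1}$. For $\alpha,\beta\in V$, expanding $[\alpha+e(\alpha)z,\beta+e(\beta)z]$ gives
$$\eta_{e,z}[\alpha,\beta]=[\alpha,\beta]+z\,(e(\alpha)\beta-e(\beta)\alpha). \tag{8}$$
Four consequences will be used.

1. $\eta_{e,z}$ fixes $M'_e$ pointwise, by (8) and $K[X]$-linearity.
2. For $z,z'\in M'_e$ we have $\eta_{e,z}\eta_{e,z'}=\eta_{e,z+z'}$. So these maps commute and are automorphisms, with $\eta_{e,z}^{-1}=\eta_{e,-z}$.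
3. For linear $g$, $g\,\eta_{e,z}\,g^{-1}=\eta_{e\circ g^{-1},\,g(z)}$, since $g(g^{-1}x+e(g^{-1}x)z)=x+e(g^{-1}x)g(z)$.
4. If $e\ne0$ and $z\in M'$ lies in the subalgebra generated by $\ker e$, then $\eta_{e,z}$ is tame. Indeed, choose a linear $g$ mapping $x_1$ to a vector on which $e$ is $1$, and $x_2,\dots,x_n$ to a basis of $\ker e$. Then $e\circ g=e_1$, and by 3, $g^{-1}\eta_{e,z}g=\eta_{e_1,g^{-1}(z)}$ is elementary. For instance, $\eta_{e,[\gamma,\delta]}$ and $\eta_{e,[\gamma,\delta]\xi}$ are tame if $\gamma,\delta,\xi\in\ker e$.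

**Lemma 7.** Let $z\in M'_e$, $z'\in M'_e\cap M'_a$, $\sigma=\eta_{e,z}$, $\tau=\eta_{a,z'}$ and $y=\tau(z)-z$. If $y\in M'_e$, then $[\tau,\sigma]=\tau\sigma\tau^{-1}\sigma^{-1}=\eta_{e,y}$. If $z=[\alpha,\beta]p$ with $\alpha,\beta\in\ker e$ and $p\in K[X]$, then
$$y=z'p\,(a(\alpha)\beta-a(\beta)\alpha)\in M'_e .$$

*Proof.* By consequence 1, $\sigma$ and $\eta_{e,y}$ fix $z$ and $z'$. For $x\in V$,
$$\tau\sigma(x)=\tau(x+e(x)z)=x+a(x)z'+e(x)(z+y),\qquad \sigma\tau(x)=\sigma(x+a(x)z')=x+e(x)z+a(x)z',$$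
so $\eta_{e,y}\sigma\tau(x)=x+e(x)y+e(x)z+a(x)z'=\tau\sigma(x)$. Hence $\tau\sigma=\eta_{e,y}\sigma\tau$. For the last claim, $\tau$ is $K[X]$-linear on $M'$, so (8) for $\tau$ gives $\tau(z)-z=z'(a(\alpha)\beta-a(\beta)\alpha)p$. This lies in the submodule $M'_e$ because $z'$ does. $\square$

## 10. The quotient $H/(H\cap\operatorname{TAut}(M_n))$ for $n\ge5$

Let $n\ge5$ and $N=H\cap\operatorname{TAut}(M_n)$. The group $N$ is normalized by $GL_n(K)$. Theorem B gives a surjection $H\to\Lambda^2V$ that kills $N$. We build an inverse map $\Lambda^2V\to H/N$.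

**Proof of Theorem C.** **Step 1: generators of $N$ and $H$.** The aim is to turn (i) and (iii) into statements about $N$ and $H$. Let $P\subset H$ be generated by the $GL_n(K)$-conjugates of $\eta_{e_1,[x_2,x_3]}=(x_1+[x_2,x_3],x_2,\dots,x_n)$. Since $GL_n(K)$ normalizes $P$, the set $P\cdot GL_n(K)$ is a group, and by (i) it is $\operatorname{TAut}(M_n)$. If $pg\in H$ with $p\in P$ and $g\in GL_n(K)$, then $g\in H\cap GL_n(K)=1$. So $N=P$. By consequence 3, $N$ is generated by automorphisms $\eta_{a,[\gamma,\delta]}$ with $a\ne0$ and $\gamma,\delta\in\ker a$. In the same way (iii) shows that $H$ is generated by $N$ and the $GL_n(K)$-conjugates of $\theta$. These have the form $\eta_{e,[\alpha,\beta]\xi}$ with $\alpha,\beta$ linearly independent in $\ker e$ and $e(\xi)=1$ (namely $e=e_1\circ g^{-1}$, $\alpha=gx_2$, $\beta=gx_3$, $\xi=gx_1$).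

**Step 2: modulo $N$, only the number $e(\xi)$ matters.** Fix linearly independent $\alpha,\beta\in V$. Consider linear maps $t:V\to V$ with $t(\alpha)=t(\beta)=0$, and let $\Theta_t$ be the endomorphism $x\mapsto x+[\alpha,\beta]\cdot t(x)$. Each $\Theta_t$ fixes $\alpha$ and $\beta$, hence $[\alpha,\beta]$, so by $K[X]$-linearity $\Theta_t\Theta_{t'}=\Theta_{t+t'}$. For $e\in V^*$ vanishing on $\alpha,\beta$ and $\xi\in V$ write $e\otimes\xi$ for the map $x\mapsto e(x)\xi$. Its trace is $e(\xi)$, and $\Theta_{e\otimes\xi}=\eta_{e,[\alpha,\beta]\xi}$. If $e(\xi)=0$, this lies in $N$, by consequence 4.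

We claim that the maps $e\otimes\xi$ with $e(\alpha)=e(\beta)=0$ and $e(\xi)=0$ generate, as an additive group, all $t$ of trace $0$ vanishing on $\alpha,\beta$. Take a basis $y_1=\alpha,\,y_2=\beta,\,y_3,\dots,y_n$ of $V$ with dual basis $(e'_i)$. The maps vanishing on $\alpha,\beta$ have basis $e'_k\otimes y_l$ with $k\ge3$, $l\ge1$. Those of trace $0$ are spanned by the $e'_k\otimes y_l$ with $k\ne l$ and the differences $e'_k\otimes y_k-e'_l\otimes y_l$ with distinct $k,l\ge3$. The former are of the required form, and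
$$e'_k\otimes y_k-e'_l\otimes y_l=(e'_k+e'_l)\otimes(y_k-y_l)+e'_k\otimes y_l-e'_l\otimes y_k ,$$
where $(e'_k+e'_l)(y_k-y_l)=0$. Scalar multiples keep the form, so the claim holds. Consequently, if $\operatorname{tr}t=\operatorname{tr}t'$, then
$$\Theta_t=\nu\,\Theta_{t'}=\Theta_{t'}\,\nu\qquad\text{with }\nu=\Theta_{t-t'}\in N. \tag{9}$$

**Step 3: if $e\ne0$, $\gamma,\delta,\lambda\in\ker e$ and $\xi\in V$, then $\eta_{e,[\gamma,\delta]\xi\lambda}\in N$.** This is the computation of Section 1 in general position. If $e(\xi)=0$, use consequence 4. Let $e(\xi)\ne0$. As $n\ge5$, there is $0\ne a\in V^*$ vanishing on the four vectors $\gamma,\delta,\lambda,\xi$. Since $a(\xi)=0\ne e(\xi)$, $a$ is not proportional to $e$, so there is $\mu\in\ker e$ with $a(\mu)=1$. Put $\sigma=\eta_{e,[\lambda,\mu]}$ and $\tau=\eta_{a,[\gamma,\delta]\xi}$. Both are tame by consequence 4, since $\lambda,\mu\in\ker e$ and $\gamma,\delta,\xi\in\ker a$. Moreover $[\gamma,\delta]\xi\in M'_e\cap M'_a$. Lemma 7 with $z=[\lambda,\mu]$,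 $p=1$ gives $[\tau,\sigma]=\eta_{e,y}$ with
$$y=[\gamma,\delta]\xi\,(a(\lambda)\mu-a(\mu)\lambda)=-[\gamma,\delta]\xi\lambda .$$
So $\eta_{e,y}\in N$, and its inverse is $\eta_{e,[\gamma,\delta]\xi\lambda}$.

**Step 4: $N$ is normal in $H$.** By Step 1 it suffices to show $\Theta\tau\Theta^{-1}\in N$ for each generator $\tau=\eta_{a,[\gamma,\delta]}$ of $N$ and each $\Theta=\eta_{e',[\alpha,\beta]\xi'}$ as in Step 1 or inverse of such an element. In the notation of Step 2, $\Theta=\Theta_t$ with $\operatorname{tr}t=\pm1$. As $n\ge5$, choose $e\ne0$ vanishing on $\alpha,\beta,\gamma,\delta$, and $\xi$ with $e(\xi)=\operatorname{tr}t$; put $\Theta'=\eta_{e,[\alpha,\beta]\xi}$. By (9), $\Theta=\nu\Theta'$ with $\nu\in N$, so it suffices that $\Theta'\tau\Theta'^{-1}\in N$. Apply Lemma 7 with $z=[\alpha,\beta]\xi\in M'_e$, $p=\xi$ and $z'=[\gamma,\delta]\in M'_e\cap M'_a$: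
$$[\tau,\Theta']=\eta_{e,y},\qquad y=[\gamma,\delta]\xi\lambda,\qquad \lambda=a(\alpha)\beta-a(\beta)\alpha\in\ker e .$$
By Step 3, $\eta_{e,y}\in N$. From $\tau\Theta'\tau^{-1}\Theta'^{-1}=\eta_{e,y}$ we get $\Theta'\tau^{-1}\Theta'^{-1}=\tau^{-1}\eta_{e,y}\in N$. Taking inverses, $\Theta'\tau\Theta'^{-1}\in N$.

**Step 5: a surjection $\Lambda^2V\to H/N$.** For $\alpha,\beta\in V$ let $T(\alpha,\beta)\in H/N$ be the class of $\eta_{e,[\alpha,\beta]\xi}$, where $e\ne0$ vanishes on $\alpha,\beta$ and $e(\xi)=1$. If $\alpha,\beta$ are independent, this does not depend on $e$ and $\xi$, by (9). If they are dependent, $[\alpha,\beta]=0$ and $T(\alpha,\beta)=1$. By Step 1 the classes $T(\alpha,\beta)$ generate $H/N$.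

They commute. Given $\alpha,\beta,\gamma,\delta$, choose one $e\ne0$ vanishing on all four, possible as $n\ge5$, and $\xi$ with $e(\xi)=1$. The representatives $\eta_{e,[\alpha,\beta]\xi}$ and $\eta_{e,[\gamma,\delta]\xi}$ commute by consequence 2. So $H/N$ is abelian.

They are bilinear. Choosing $e\ne0$ vanishing on $\alpha,\beta,\beta'$, consequence 2 gives $T(\alpha,\beta+\beta')=T(\alpha,\beta)T(\alpha,\beta')$, and similarly in the first argument. Also $T(c\alpha,\beta)=T(\alpha,c\beta)$ for $c\in K$, because $[c\alpha,\beta]=[\alpha,c\beta]$ and the same $e,\xi$ can be used. So $T$ induces a homomorphism on the additive group of $V\otimes_KV$. It kills $c(\alpha\otimes\alpha)$, since $T(c\alpha,\alpha)=1$. Hence we get a surjective homomorphism $\bar T:\Lambda^2V\to H/N$ with $\bar T(\alpha\wedge\beta)=T(\alpha,\beta)$.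

**Step 6: $\bar T$ is inverse to $\chi$.** By Theorem B, $\chi$ induces a homomorphism $\bar\chi:H/N\to\Lambda^2V$. Let $\alpha,\beta$ be independent, $e\ne0$ vanishing on them and $e(\xi)=1$. Choose a linear $g$ with $g(x_1)=\xi$, $g(x_2)=\alpha$, $g(x_3)=\beta$, and $g(x_4),\dots,g(x_n)$ completing $\alpha,\beta$ to a basis of $\ker e$. Then $e_1\circ g^{-1}=e$, and consequence 3 gives $g\theta g^{-1}=\eta_{e,[\alpha,\beta]\xi}$. By (7),
$$\bar\chi(T(\alpha,\beta))=g(x_2\wedge x_3)=\alpha\wedge\beta .$$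
The elements $\alpha\wedge\beta$ with $\alpha,\beta$ independent generate $\Lambda^2V$, so $\bar\chi\bar T=\mathrm{id}$. As $\bar T$ is onto, both maps are isomorphisms. Hence $H/N\cong\Lambda^2V$ via $\chi$, and the kernel of $\chi$ on $H$ is $N$. With Step 4 this proves the second assertion of Theorem C.

**Step 7: from $H$ to all automorphisms.** Let $\phi\in\operatorname{Aut}(M_n)$ have linear part $g$, so $\phi=hg$ with $h=\phi g^{-1}\in H$. Then $\chi(\phi)=\chi(h)+h\cdot\chi(g)=\chi(h)$. So $\chi(\phi)=0$ if and only if $h\in N$. Since $h\in H$ and $g$ is tame, $h\in N$ if and only if $\phi=hg$ is tame. $\blacksquare$
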